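# One spectrum for almost every random convolution of Hadamard triples

## 1. The averaged mask $W$, the product $F$ and the set $Z$

Write $e(t)=e^{2\pi i t}$. Let $R$ be a $d\times d$ integer matrix all of whose eigenvalues have modulus $>1$ (an *expanding* matrix), let $S=R^{T}$, and let $B(1),\dots,B(N)\subset\mathbb Z^d$ be finite sets with $M$ elements each. For a finite set $B$ with $M$ elements put $\hat\delta_B(\xi)=\frac1M\sum_{b\in B}e(\langle b,\xi\rangle)$. From these data form
$$W(\xi)=\frac1N\sum_{i=1}^N|\hat\delta_{B(i)}(\xi)|^2,\qquad F(\xi)=\prod_{m\ge1}W(S^{-m}\xi),\qquad Z=\{\xi:\ F(\xi+k)=0\ \text{ for all }k\in\mathbb Z^d\}.\tag{1}$$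
We have $0\le W\le 1=W(0)$. Since $W$ is smooth with a maximum at $0$ and $S^{-m}\xi\to0$ geometrically, the product converges, $F$ is continuous, and $F(\xi)=0$ exactly when some factor vanishes (details in Section 4).

What is this for? Choose symbols $\omega_1,\omega_2,\dots\in\{1,\dots,N\}$ independently and uniformly, and let $\mu_\omega$ be the law of $\sum_nR^{-n}b_n$, where the $b_n\in B(\omega_n)$ are independent and uniform. Then $F(\xi)=\mathbb E\,|\hat\mu_\omega(\xi)|^2$. We look for one set of frequencies whose exponentials form an orthonormal basis of $L^2(\mu_\omega)$ for almost every $\omega$. The function $F$ tests this on average. The set $Z$ consists of the points none of whose integer translates is seen by $F$. The proof splits according to whether $Z$ is empty. If $Z=\emptyset$, we build integer frequencies digit by digit. If $Z\ne\emptyset$, the set $Z$ forces a hidden subgroup of $\mathbb Z^d$ that splits the problem into two problems of smaller dimension.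

We compute four examples by hand, using $\big|\frac{1+e(t)}2\big|^2=\cos^2\pi t$.

**Example 1.** $d=1$, $R=2$, $B(1)=\{0,1\}$, $B(2)=\{0,3\}$. Here $W(\xi)=\frac12(\cos^2\pi\xi+\cos^23\pi\xi)$. If $\cos\pi\xi=0$ then $\xi\in\frac12+\mathbb Z$ and $\cos3\pi\xi=0$ too, so $W(\xi)=0$ iff $\xi\in\frac12+\mathbb Z$. Thus $F(\xi)=0$ iff $\xi=2^{m-1}\cdot\text{odd}$ for some $m\ge1$, that is, iff $\xi\in\mathbb Z\setminus\{0\}$. So $Z=\emptyset$: for $\xi\notin\mathbb Z$ take $k=0$, for $\xi\in\mathbb Z$ take $k=-\xi$.

**Example 2.** The same with $R=4$. Now $F(\xi)=0$ iff $\xi\in4^m(\frac12+\mathbb Z)$ for some $m\ge 1$; all these zeros are nonzero even integers. Again $Z=\emptyset$, since every integer has an odd translate.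

**Example 3.** $d=1$, $R=2$, $N=1$, $B(1)=\{0,3\}$. Then $F(\xi)=0$ iff $3\xi\in\mathbb Z\setminus\{0\}$, and $Z=(\frac13+\mathbb Z)\cup(\frac23+\mathbb Z)$: we need $3\xi+3k$ to be a nonzero integer for every $k\in\mathbb Z$, i.e. $3\xi\in\mathbb Z\setminus3\mathbb Z$.

**Example 4.** $d=2$, $N=2$,
$$R=\begin{bmatrix}4&0\\1&2\end{bmatrix},\quad B(1)=\{0,1\}\times\{0,3\},\quad B(2)=\{0,3\}\times\{0,3\},\quad S(\xi_1,\xi_2)=(4\xi_1+\xi_2,\,2\xi_2).$$
Here $W(\xi)=\frac12(\cos^2\pi\xi_1+\cos^23\pi\xi_1)\cos^23\pi\xi_2$. The second coordinate of $S^{-m}\xi$ is $2^{-m}\xi_2$, so as in Example 3, $F(\xi)=0$ whenever $3\xi_2\in\mathbb Z\setminus\{0\}$. Hence $Z\supset\{\xi:\xi_2\in\pm\frac13+\mathbb Z\}\neq\emptyset$.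

## 2. Random convolutions of Hadamard triples and the conjecture

**Definition (spectral measure).** A compactly supported Borel probability measure $\mu$ on $\mathbb R^d$ is *spectral* if there is a countable $\Lambda\subset\mathbb R^d$, called a *spectrum*, such that $\{e^{2\pi i\langle\lambda,x\rangle}:\lambda\in\Lambda\}$ is an orthonormal basis of $L^2(\mu)$. Example: $\mathbb Z$ is a spectrum of Lebesgue measure on $[0,1]$, and $\frac13\mathbb Z$ is a spectrum of normalized Lebesgue measure on any interval of length $3$.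

**Definition (Hadamard triple).** Let $R$ be expanding and $B,L\subset\mathbb Z^d$ finite with $\#B=\#L=M$. Then $(R,B,L)$ is a *Hadamard triple* if $\frac1{\sqrt M}\big[e(\langle R^{-1}b,\ell\rangle)\big]_{b\in B,\ell\in L}$ is unitary. Its self-affine measure is $\mu_{R,B}=\delta_{R^{-1}B}*\delta_{R^{-2}B}*\cdots$, where $\delta_A=\frac1{\#A}\sum_{a\in A}\delta_a$.

In Examples 1 and 3 the set $L=\{0,1\}$ works, since $e(\frac12)=e(\frac32)=-1$. In Example 2, $L=\{0,2\}$ works. In Example 4 take $L=\{0,2\}\times\{0,1\}$. The inner product of two columns with $\Delta=\ell-\ell'$ is a multiple of $\hat\delta_{B(i)}(S^{-1}\Delta)$, and $S^{-1}\Delta=(\frac{\Delta_1}4-\frac{\Delta_2}8,\frac{\Delta_2}2)$. If $\Delta_2=\pm1$, the factor $\frac12(1+e(3\Delta_2/2))$ vanishes. If $\Delta_2=0$ and $\Delta_1=\pm2$, the first coordinate is $\pm\frac12$ and the first factor vanishes for both $B(1)$ and $B(2)$.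

Let $(R,B(i),L)$, $i=1,\dots,N$, be Hadamard triples with the same $R$ and the same $L$, and $0\in B(i)$ for all $i$. Let $\Omega=\{1,\dots,N\}^{\mathbb N}$, let $\mathbb P$ be the product probability giving weight $1/N$ to each symbol, and
$$\mu_\omega=\delta_{R^{-1}B(\omega_1)}*\delta_{R^{-2}B(\omega_2)}*\cdots\qquad(\omega\in\Omega).$$

**Definition (quasi-product form).** Let $R_1$ be an expanding integer $r\times r$ matrix, $C$ an integer $d\times r$ matrix, and
$$\mathbf R=\begin{bmatrix}R_1&0\\C&R\end{bmatrix},\qquad \mathbf B=\left\{\begin{bmatrix}a_i\\d_{i,j}\end{bmatrix}:\ 1\le i\le N,\ d_{i,j}\in B(i)\right\},$$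
with $a_1,\dots,a_N\in\mathbb Z^r$ distinct, $d_{i,j}\in\mathbb Z^d$, $a_1=d_{i,1}=0$. Suppose $\mathbf L=L_1\times L$ with $L_1\subset\mathbb Z^r$, $L\subset\mathbb Z^d$, and $(R_1,B_1,L_1)$ with $B_1=\{a_1,\dots,a_N\}$ is a Hadamard triple. Then $(\mathbf R,\mathbf B,\mathbf L)$ is *in quasi-product form associated with* $(R,B(i),L)$. We write $\mu_1=\mu_{R_1,B_1}$ and $\mu_{\mathbf R,\mathbf B}=\delta_{\mathbf R^{-1}\mathbf B}*\delta_{\mathbf R^{-2}\mathbf B}*\cdots$.

A form always exists: $r=1$, $R_1=2N$, $C=0$, $a_i=i-1$, $L_1=\{0,2,\dots,2(N-1)\}$, and $(d_{i,j})_j$ an enumeration of $B(i)$ with $d_{i,1}=0$. The Hadamard condition for $(R_1,B_1,L_1)$ is unitarity of $N^{-1/2}[e(aj/N)]_{0\le a,j<N}$.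

The problem comes from Dorin Ervin Dutkay and Chun-Kit Lai, "Spectral measures generated by arbitrary and random convolutions", arXiv:1509.04511 (2015). We use one result of theirs without proof.

**Dutkay–Lai equivalence.** If $(\mathbf R,\mathbf B,\mathbf L)$ is in quasi-product form associated with $(R,B(i),L)$, $\Lambda_1$ is a spectrum for $\mu_1$, and $\Lambda_2\subset\mathbb R^d$, then $\Lambda_1\times\Lambda_2$ is a spectrum for $\mu_{\mathbf R,\mathbf B}$ if and only if $\Lambda_2$ is a spectrum for $\mu_\omega$ for $\mathbb P$-almost every $\omega$.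

**Conjecture.** Let $(R,B(i),L)$, $i=1,\dots,N$, be Hadamard triples as above. Then some associated quasi-product form admits a spectrum of the form $\Lambda_1\times\Lambda_2$ with $\Lambda_1$ a spectrum for $\mu_1$, and hence $\Lambda_2$ is a spectrum for $\mu_\omega$, $\mathbb P$-almost surely.

We prove it in a stronger form: one $\Lambda_2$ works for *every* associated form and *every* spectrum $\Lambda_1$ of $\mu_1$.

## 3. Systems, path spaces and strong spectra

The proof is an induction on $d$ that passes to subgroups and quotients of $\mathbb Z^d$, so we drop coordinates. It also works on spaces of digit sequences rather than on $L^2(\mu_\omega)$, so that we never have to ask whether different digit sequences give the same point.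

**Definition (system).** A *system* of rank $d\ge0$ is $(G,R,(B(i))_{i=1}^N,L)$, where $G$ is a free abelian group of rank $d$, $R\in\mathrm{End}(G)$ has all eigenvalues of modulus $>1$, $0\in B(i)\subset G$, $L\subset G^*=\mathrm{Hom}(G,\mathbb Z)$, $\#B(i)=\#L=M<\infty$, and $M^{-1/2}[e(\langle R^{-1}b,\ell\rangle)]_{b\in B(i),\ell\in L}$ is unitary for each $i$. Repetitions among the $B(i)$ are allowed. Put $E=G\otimes\mathbb R$, regard $G^*\subset E^*$, and let $S=R^*:E^*\to E^*$.

For $G=\mathbb Z^d$ this is the setting of Section 2. Another example: $G=3\mathbb Z$, $R=2$, $B=\{0,3\}$, where $E=\mathbb R$ and $G^*=\frac13\mathbb Z\subset\mathbb R$, with $L=\{0,1\}$. The definitions (1) make sense for any system, with $G^*$ in place of $\mathbb Z^d$ in the definition of $Z$. Replacing $L$ by $L-\ell_0$ multiplies rows by unimodular constants, so it keeps unitarity, and it changes no measure. *We always assume $0\in L$.*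

For $\omega\in\Omega$ let $\mathrm{Path}_\omega=\prod_nB(\omega_n)$ with the uniform product probability $P_\omega$, and let
$$X_\omega(b_1b_2\dots)=\sum_{n\ge1}R^{-n}b_n\in E .$$
Then $\mu_\omega$ is the law of $X_\omega$. Write $e_\lambda(x)=e(\langle x,\lambda\rangle)$, and use the same notation $e_k$ for $k\in G$ as a function on $E^*$.

**Definition (strong spectrum).** A countable $\Lambda\subset E^*$ is a *strong spectrum* for $\omega$ if $(e_\lambda\circ X_\omega)_{\lambda\in\Lambda}$ is an orthonormal basis of $L^2(\mathrm{Path}_\omega)$.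

A strong spectrum is a spectrum of $\mu_\omega$. Indeed $f\mapsto f\circ X_\omega$ is an isometry $L^2(\mu_\omega)\to L^2(\mathrm{Path}_\omega)$, so the $e_\lambda$ are orthonormal in $L^2(\mu_\omega)$; and if $f\perp e_\lambda$ for all $\lambda$, then $f\circ X_\omega$ is orthogonal to a basis, so $f=0$. Example: for $R=2$, $B=\{0,1\}$, $X$ is the binary expansion map, which is injective off a countable set, and $\mathbb Z$ is a strong spectrum.

Let $\mathcal P_\eta$ be the set of product measures $P=\bigotimes_n\pi_n$ on $\Omega$ with $\pi_n(i)\ge\eta$ for all $n,i$, and $\mathcal P=\bigcup_{\eta>0}\mathcal P_\eta$. The measure $\mathbb P$ belongs to $\mathcal P$.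

**Theorem A.** For every system there are $m\ge1$ and $\Lambda\subset\frac1mG^*$ such that for every $P\in\mathcal P$, $\Lambda$ is a strong spectrum for $P$-a.e. $\omega$.

**Corollary B (the conjecture).** Let $(R,B(i),L)$, $i=1,\dots,N$, be as in Section 2. There is $\Lambda_2\subset\frac1m\mathbb Z^d$, for some $m\ge 1$, which is a spectrum of $\mu_\omega$ for $\mathbb P$-a.e. $\omega$. Associated quasi-product forms exist. For every one of them $\mu_1$ has a spectrum, and $\Lambda_1\times\Lambda_2$ is a spectrum of $\mu_{\mathbf R,\mathbf B}$ for every spectrum $\Lambda_1$ of $\mu_1$.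

**Proof of Corollary B from Theorem A.** Theorem A with $P=\mathbb P$ gives $\Lambda_2$. A form was exhibited in Section 2. For any form, Theorem A applied to the single triple $(R_1,B_1,L_1)$ (one symbol, so $\Omega$ is a point; note $0=a_1\in B_1$) gives a spectrum of $\mu_1$. For every spectrum $\Lambda_1$ of $\mu_1$, the Dutkay–Lai equivalence shows that $\Lambda_1\times\Lambda_2$ is a spectrum of $\mu_{\mathbf R,\mathbf B}$. $\square$

We prove Theorem A by induction on $d$, for all systems of rank $d$ at once. For $d=0$ we have $M=1$, every $\mathrm{Path}_\omega$ is a point, and $\Lambda=\{0\}$ works.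

## 4. What $F$ says about orthogonality and completeness

**Step 1: the product.** This step makes $F$ and its variants rigorous. For a probability vector $\pi$ on $\{1,\dots,N\}$ let $W_\pi=\sum_i\pi(i)|\hat\delta_{B(i)}|^2$, so $W=W_\pi$ for uniform $\pi$. Each $W_\pi$ is $G^*$-periodic with $0\le W_\pi\le1=W_\pi(0)$. Since $R^{-1}$ and $S^{-1}$ have spectral radius $<1$, we can fix norms on $E$ and $E^*$ with $\|R^{-1}\|,\|S^{-1}\|\le\theta<1$. The function $W_\pi$ is an average of functions $\cos(2\pi\langle b-b',\xi\rangle)$, and $1-\cos t\le t^2/2$, so there is $C_0$ with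
$$1-W_\pi(\xi)\le C_0|\xi|^2\qquad\text{for all }\pi,\xi.$$
As $|S^{-m}\xi|\le\theta^m|\xi|$, the product $F$ converges locally uniformly, $F$ is continuous, $F>0$ near $0$, and $F(\xi)=0$ iff some factor vanishes. For $P=\bigotimes\pi_n$ put $F^{(n)}(\xi)=\prod_{m\ge1}W_{\pi_{n+m}}(S^{-m}\xi)$. With $\sigma$ the shift, $\hat\mu_{\sigma^n\omega}(\xi)=\int e_\xi\,d\mu_{\sigma^n\omega}=\prod_{m\ge1}\hat\delta_{B(\omega_{n+m})}(S^{-m}\xi)$, so independence and dominated convergence give
$$F^{(n)}(\xi)=\mathbb E_P\,|\hat\mu_{\sigma^n\omega}(\xi)|^2 .\tag{2}$$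

**Step 2: what unitarity gives.** For every $\pi$ and $\xi$,
$$\sum_{\ell\in L}W_\pi(S^{-1}(\xi+\ell))=1 .\tag{3}$$
Indeed the left side is $\sum_i\frac{\pi(i)}{M^2}\sum_{b,b'\in B(i)}e(\langle R^{-1}(b-b'),\xi\rangle)\sum_\ell e(\langle R^{-1}(b-b'),\ell\rangle)$, and the inner sum is $M\mathbf 1_{b=b'}$ by orthogonality of rows. Orthogonality of columns gives $\hat\delta_{B(i)}(S^{-1}(\ell-\ell'))=0$ for all $i$, and hence by periodicity
$$W\big(S^{-1}(\ell-\ell')+k\big)=0\qquad(\ell\ne\ell'\text{ in }L,\ k\in G^*).\tag{4}$$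
Finally, *the elements of $B(i)$ are distinct mod $RG$, and those of $L$ are distinct mod $SG^*$*: otherwise two rows, or two columns, of a unitary matrix would coincide.

**Lemma 1 (uniform positivity).** If $Q\subset E^*$ is compact, $F>0$ on $Q$ and $\eta>0$, there is $\varepsilon>0$ with $F^{(n)}\ge\varepsilon$ on $Q$ for all $n$ and all $P\in\mathcal P_\eta$.

**Proof.** Choose $m_0$ with $\sum_{m>m_0}C_0\theta^{2m}\max_Q|\xi|^2\le\frac12$. Since $\prod(1-t_m)\ge1-\sum t_m$ for $t_m\in[0,1]$, the factors with $m>m_0$ multiply to at least $\frac12$. For $m\le m_0$, $\pi(i)\ge\eta=\eta N\cdot\frac1N$ gives $W_\pi(S^{-m}\xi)\ge\eta N\,W(S^{-m}\xi)\ge\eta N\min_QF$. Take $\varepsilon=\frac12(\eta N\min_QF)^{m_0}$. $\square$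

**Lemma 2 (criterion).** Let $P\in\mathcal P$ and let $\Lambda$ be countable with

(a) for $\lambda\ne\lambda'$ in $\Lambda$ there is $t\ge1$ with $W(S^{-t}(\lambda-\lambda'))=0$;

(b) $\sum_{\lambda\in\Lambda}F^{(n)}(S^{-n}\lambda)=M^n$ for all $n\ge0$.

Then $\Lambda$ is a strong spectrum for $P$-a.e. $\omega$.

**Proof.** *Orthogonality, for every $\omega$.* By (a), $\hat\delta_{B(i)}(S^{-t}(\lambda-\lambda'))=0$ for every $i$, so $\langle e_\lambda\circ X_\omega,e_{\lambda'}\circ X_\omega\rangle=\hat\mu_\omega(\lambda-\lambda')=0$.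

*Completeness.* For a cylinder $c=[c_1\dots c_n]\subset\mathrm{Path}_\omega$ we have $X_\omega=\sum_{m\le n}R^{-m}c_m+R^{-n}X_{\sigma^n\omega}$ on $c$, where $X_{\sigma^n\omega}$ is evaluated at the remaining digits. So $\|\mathbf 1_c\|^2=M^{-n}$ and $|\langle\mathbf 1_c,e_\lambda\circ X_\omega\rangle|=M^{-n}|\hat\mu_{\sigma^n\omega}(S^{-n}\lambda)|$. Bessel's inequality reads
$$\sum_{\lambda}M^{-2n}|\hat\mu_{\sigma^n\omega}(S^{-n}\lambda)|^2\le M^{-n}.\tag{5}$$
By (2) and (b) the expectation of the left side is $M^{-2n}M^n=M^{-n}$. Hence equality holds in (5) almost surely, for all $n$ simultaneously. Then every $\mathbf 1_c$ lies in the closed span of the $e_\lambda\circ X_\omega$, and cylinder indicators span a dense subspace. $\square$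

**Measurability.** For fixed $\Lambda$ the set of $\omega$ for which $\Lambda$ is a strong spectrum is Borel: the property means $\hat\mu_\omega(\lambda-\lambda')=0$ for $\lambda\neq\lambda'$ and equality in (5) for all $n$, which are countably many identities between Borel functions of $\omega$.

## 5. Digit expansions and integer corrections when $Z=\emptyset$

**The canonical digit set.** By (4), the first candidate for $\Lambda$ is the set of all finite sums $\sum_mS^m\ell_m$, $\ell_m\in L$. Two such sums whose digits first differ at $m$ have difference in $S^m(\ell_m-\ell_m')+S^{m+1}G^*$, so (a) holds with $t=m+1$. In Example 1 with $L=\{0,1\}$ this set is $\{0,1,2,\dots\}$. It is orthonormal but *not complete for any $\omega$*: for every nonzero integer $k=2^{m-1}\cdot\text{odd}$ both $\hat\delta_{B(i)}(2^{-m}k)$ vanish, so $e_{-1}$ is orthogonal to all $e_\lambda$ with $\lambda\ge0$. Where does (b) break? The finite products always sum correctly by (3), and passing to the limit needs $F^{(n)}(S^{-n}\lambda)$ to stay away from $0$ for $\lambda$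 with $n$ digits. Here $2^{-n}\lambda$ runs through numbers in $[0,1)$ approaching $1$, and $F(1)=0$.

The cure is visible: if $x=2^{-n}\lambda$ is close to $1$, replace $\lambda$ by $\lambda-2^n$, so that $x$ becomes $x-1$, close to $0$. The correction $2^nk$ with $k\in\mathbb Z$ does not disturb the first $n$ digits modulo $2^n$, so orthogonality survives. In general we need for each $x$ some $k\in G^*$ with $F(x+k)>0$, and this is exactly $Z=\emptyset$.

**Proposition 3.** If $Z=\emptyset$, the conclusion of Theorem A holds with some $\Lambda\subset G^*$.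

**Step 1: choose corrections from a compact set.** Let $X$ be the closed ball in $E^*$ about $0$ of radius $\frac\theta{1-\theta}\max_L|\ell|$. For $x\in X$ pick $k_x\in G^*$ and $\delta_x>0$ with $F>0$ on $\bar B(x,2\delta_x)+k_x$. Cover $X$ by finitely many balls $B(x_a,\delta_{x_a})$. Choose $0<\delta\le\min_a\delta_{x_a}$ with $F>0$ on $\bar B(0,\delta)$, and let $Q$ be the union of $\bar B(0,\delta)$ and of the sets $\bar B(x_a,2\delta_{x_a})+k_{x_a}$. Then $Q$ is compact and $F>0$ on $Q$. For each $x\in X$ there is $k(x)\in G^*$ with $\bar B(x,\delta)+k(x)\subset Q$: if $x\in B(x_a,\delta_{x_a})$ take $k(x)=k_{x_a}$; but for $x=0$ take $k(0)=0$.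

**Step 2: build $\Lambda$ in blocks.** Put $n_0=0$, $\Lambda_0=\{0\}$, $\lambda_0(\emptyset)=0$. Given $n_{j-1}$ and the finite set $\Lambda_{j-1}=\{\lambda_{j-1}(w):w\in L^{n_{j-1}}\}$, choose $n_j>n_{j-1}$ with $|S^{-n_j}\lambda|\le\delta$ for all $\lambda\in\Lambda_{j-1}$. For $w=(\ell_0,\dots,\ell_{n_j-1})$ with prefix $w'$ of length $n_{j-1}$ set
$$\lambda_j(w)=\lambda_{j-1}(w')+\sum_{m=n_{j-1}}^{n_j-1}S^m\ell_m+S^{n_j}k(x),\qquad x=\sum_{m=n_{j-1}}^{n_j-1}S^{m-n_j}\ell_m .$$
Here $|x|\le\sum_{t\ge1}\theta^t\max_L|\ell|$, so $x\in X$. If the last block is zero then $x=0$, $k(0)=0$ and $\lambda_j(w)=\lambda_{j-1}(w')$; thus $\Lambda_{j-1}\subset\Lambda_j$. Let $\Lambda=\bigcup_j\Lambda_j\subset G^*$. Since $S^{-n_j}\lambda_j(w)=S^{-n_j}\lambda_{j-1}(w')+x+k(x)\in\bar B(x,\delta)+k(x)$,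
$$S^{-n_j}\lambda\in Q\qquad\text{for all }\lambda\in\Lambda_j,\ j\ge1.\tag{6}$$

**Step 3: orthogonality.** This step checks (a). Unwinding, $\lambda_j(w)=\sum_{m<n_j}S^m\ell_m+\sum_{a\le j}S^{n_a}k_a$, where $k_a\in G^*$ depends only on digits of index $<n_a$. Let $w\ne w'$ in $L^{n_j}$ first differ at digit $m$. Corrections with $n_a\le m$ agree; those with $n_a\ge m+1$ lie in $S^{m+1}G^*$. So $\lambda_j(w)-\lambda_j(w')\in S^m(\ell_m-\ell_m')+S^{m+1}G^*$, and $W(S^{-m-1}(\lambda_j(w)-\lambda_j(w')))=0$ by (4). As $W(0)=1$, the map $w\mapsto\lambda_j(w)$ is injective. Any two elements of $\Lambda$ lie in a common $\Lambda_j$, so (a) holds.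

**Step 4: finite sums.** For $1\le m\le n_j$ we reduce $S^{-m}\lambda_j(w)$ modulo $G^*$. Digits of index $\ge m$ and corrections with $n_a\ge m$ contribute elements of $G^*$. What remains is $S^{-1}(\ell_{m-1}+\zeta)$, where $\zeta=\sum_{p\le m-2}S^{p-m+1}\ell_p+\sum_{n_a\le m-1}S^{n_a-m+1}k_a$ depends only on $\ell_0,\dots,\ell_{m-2}$. Hence $W_{\pi_m}(S^{-m}\lambda_j(w))$ depends only on $\ell_0,\dots,\ell_{m-1}$, and its sum over $\ell_{m-1}$ is $1$ by (3). Summing successively over $\ell_{n_j-1},\ell_{n_j-2},\dots,\ell_n$, and then over the $M^n$ choices of $\ell_0,\dots,\ell_{n-1}$, we get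
$$\sum_{\lambda\in\Lambda_j}\ \prod_{m=n+1}^{n_j}W_{\pi_m}(S^{-m}\lambda)=M^n\qquad(n\le n_j).\tag{7}$$

**Step 5: passage to the limit.** This step proves (b). Let $P\in\mathcal P_\eta$. By definition
$$F^{(n)}(S^{-n}\lambda)=\prod_{m=n+1}^{n_j}W_{\pi_m}(S^{-m}\lambda)\cdot F^{(n_j)}(S^{-n_j}\lambda).$$
Since $F^{(n_j)}\le1$, (7) gives $\sum_{\Lambda_j}F^{(n)}(S^{-n}\lambda)\le M^n$, and $j\to\infty$ gives $\sum_\Lambda F^{(n)}(S^{-n}\lambda)\le M^n$. By (6) and Lemma 1, for $j\ge 1$ with $n_j\ge n$,
$$\mathbf 1_{\Lambda_j}(\lambda)\prod_{m=n+1}^{n_j}W_{\pi_m}(S^{-m}\lambda)\le\varepsilon^{-1}F^{(n)}(S^{-n}\lambda).$$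
The right side is summable over $\Lambda$. For each $\lambda\in\Lambda$ the left side tends to $F^{(n)}(S^{-n}\lambda)$ as $j\to\infty$. Dominated convergence in (7) gives (b). Lemma 2 applies, and $\Lambda$ was built without reference to $P$. $\square$

**Examples 1 and 2 revisited.** In Example 2, with $L=\{0,2\}$, the points $x$ that occur lie in $[0,\frac23]$, and $F>0$ on $[-\frac13,1]$. The proof runs with all $k(x)=0$ and $\delta=\frac13$, so the canonical set $\{\sum_m4^m\ell_m:\ell_m\in\{0,2\}\}$ is a strong spectrum almost surely. In Example 1 the resulting $\Lambda$ must be $\mathbb Z$: $\Lambda\subset\mathbb Z$ is complete for almost every $\omega$, while all of $\mathbb Z$ is orthonormal for every $\omega$.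

## 6. When $Z\ne\emptyset$: what integers cannot do, and two reductions

If $Z\neq\emptyset$, no better choice of integers can help. Suppose $\Lambda\subset G^*$ were a spectrum of $\mu_\omega$ for $\mathbb P$-a.e. $\omega$. Parseval's identity for the function $e_{-\xi}$ gives $1=\sum_{\lambda}|\hat\mu_\omega(\xi+\lambda)|^2$ almost surely; taking expectations, $1=\sum_{\lambda\in\Lambda}F(\xi+\lambda)$. For $\xi\in Z$ the right side is $0$.

There are two ways this can happen, and Examples 3 and 4 show one each. In Example 3 the digits live in $3\mathbb Z$, and $\mathbb Z$ is the wrong lattice: viewed in $G=3\mathbb Z$ the system has $G^*=\frac13\mathbb Z$, and $F=0$ exactly on $G^*\setminus\{0\}$, so $Z=\emptyset$. In Example 4 the digits together with their images under $R$ do generate $\mathbb Z^2$, as we check below, so a change of lattice does not help. Instead, $\mu_\omega$ fibres over its first coordinate. Given all first digits, $x_2$ equals a constant plus $\sum_n2^{-n}b_{n,2}$ with $b_{n,2}$ uniform on $\{0,3\}$, so $x_2$ is uniform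 on an interval of length $3$, and the fibre has spectrum $\frac13\mathbb Z$. In general we must *find* such a fibration from the mere fact that $Z\ne\emptyset$. First come the two reductions.

**Lemma 4 (normalization).** Let $\mathcal M\subset G$ be the group generated by all $R^nb$, $b\in B(i)$, $1\le i\le N$, $n\ge0$. If Theorem A holds for all systems of rank $<d$ and for all systems of rank $d$ with $G=\mathcal M$ (called *normalized*), it holds for all systems of rank $d$.

**Proof.** We have $R\mathcal M\subset\mathcal M$, and $(\mathcal M,R|_{\mathcal M},(B(i)),\{\ell|_{\mathcal M}\})$ has the same Hadamard matrices, the same path spaces, and the same maps $X_\omega$, with values in $\mathcal M_{\mathbb R}=\mathcal M\otimes\mathbb R$. The $\ell|_{\mathcal M}$ are distinct because columns of a unitary matrix are. So this is a system, and its own group $\mathcal M$ is all of $\mathcal M$. If $\Lambda'\subset\frac1{m'}\mathcal M^*$ is as in Theorem A for it, choose a rational linear section $s:(\mathcal M_{\mathbb R})^*\to E^*$ of the restriction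 map. Since $X_\omega\in\mathcal M_{\mathbb R}$, $e_{s(\lambda)}\circ X_\omega=e_\lambda\circ X_\omega$. So $s(\Lambda')$ is as in Theorem A for the original system, and $s(\frac1{m'}\mathcal M^*)$, being finitely generated and rational, lies in some $\frac1mG^*$. $\square$

Example 4 is normalized: $\mathcal M$ contains $(1,0)$ and $R(1,0)=(4,1)$, hence $(0,1)$. Example 3 is not: $\mathcal M=3\mathbb Z$.

**Lemma 5 (powers).** For $\kappa\ge1$ let
$$B_\kappa(i_1\dots i_\kappa)=R^{\kappa-1}B(i_1)+\dots+B(i_\kappa),\qquad L_\kappa=L+SL+\dots+S^{\kappa-1}L .$$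
Then $(G,R^\kappa,B_\kappa(\cdot),L_\kappa)$ is a system with symbol set $\{1,\dots,N\}^\kappa$. It is normalized if the original is, and Theorem A for it implies Theorem A for the original system.

**Proof.** Since elements of $B(i)$ (of $L$) are distinct mod $RG$ (mod $SG^*$), all the sums are distinct and these sets have $M^\kappa$ elements. From $\langle R^{\kappa-m}b,S^{-\kappa}\xi\rangle=\langle b,S^{-m}\xi\rangle$ we get
$$\hat\delta_{B_\kappa(i_1\dots i_\kappa)}(S^{-\kappa}\xi)=\prod_{m=1}^\kappa\hat\delta_{B(i_m)}(S^{-m}\xi).\tag{8}$$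
If $\lambda\ne\lambda'$ in $L_\kappa$ first differ in the coefficient of $S^{m-1}$, then $\lambda-\lambda'\in S^{m-1}(\ell-\ell')+S^mG^*$ with $\ell\ne\ell'$, and the $m$-th factor vanishes at $\xi=\lambda-\lambda'$. So the columns of the square matrix are orthogonal, and it is unitary after scaling. Grouping $\omega$ into blocks of length $\kappa$ identifies the path spaces and maps $X$ with the original ones, and turns a measure in $\mathcal P_\eta$ into a product measure with weights $\ge\eta^\kappa$. This gives the implication. If $G=\mathcal M$: since $0\in B(i)$, $B_\kappa(i_1\dots i_\kappa)\supset R^{\kappa-m}B(i_m)$, so the elements $R^{\kappa n+j}b$, $0\le j<\kappa$, $n\ge0$, all lie in the group generated for the power, which is therefore $G$. $\square$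

**From now on the system is normalized, $d\ge1$, and $Z\ne\emptyset$.** The aim of Sections 7–9 is a subgroup $0\ne A\subset G$ of rank $<d$ along which the digit sets split, after possibly passing to a power.

## 7. The transfer operator and a stationary measure away from $0$

Let $\mathbb T=E^*/G^*$, with characters $e_k$, $k\in G$. The map $S$ acts on $\mathbb T$ and every point has $D=|\det R|$ preimages. Define
$$Tf(x)=\frac MD\sum_{Sy=x}W(y)f(y).$$
The sum $\sum_{Sy=x}e_k(y)$ equals $D\,e_{R^{-1}k}(x)$ if $k\in RG$, because $e_{Rg}(y)=e_g(Sy)$, and $0$ otherwise, because then $e_k$ is a nontrivial character on $\ker S=S^{-1}G^*/G^*$. Since $W=\frac1N\sum_iM^{-2}\sum_{b,b'\in B(i)}e_{b-b'}$,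
$$Te_k=\sum_lp(k,l)\,e_l=\frac1{NM}\sum_i\ \sum_{b,b'\in B(i):\ k+b-b'\in RG}e_{R^{-1}(k+b-b')}.\tag{9}$$
For given $(i,b)$ there is at most one $b'$, as elements of $B(i)$ are distinct mod $RG$. So $p\ge0$ and $\sum_lp(k,l)\le1$. For $k=0$ only $b'=b$ occurs, so $Te_0=e_0$. Thus $T$ is positive and unital, hence a contraction of $C(\mathbb T)$.

**Step 1: Cesàro limits are trigonometric polynomials of bounded degree.** The purpose is to produce $T$-invariant functions that are polynomial. If $p(k,l)>0$ then $|l|\le\theta(|k|+c)$ with $c=\max|b-b'|$. So the finite set $\mathcal G=\{k\in G:|k|\le\frac{\theta c}{1-\theta}+1\}$ is invariant under transitions $k\to l$, since $\theta\big(\frac{\theta c}{1-\theta}+1+c\big)=\frac{\theta c}{1-\theta}+\theta$. It is entered from every $k$ after finitely many steps, since after $n$ steps the norm is at most $\theta^n|k|+\frac{\theta c}{1-\theta}$. Hence $\mathcal V=\mathrm{span}\{e_l:l\in\mathcal G\}$ is a finite-dimensional $T$-invariant space on which $T$ is power bounded. By Jordan form its eigenvalues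 have modulus $\le1$ and those of modulus $1$ are semisimple, so the Cesàro means of $(T|_{\mathcal V})^m$ converge. Since $T^me_k\in\mathcal V$ for all large $m$, the means $\frac1n\sum_{m<n}T^me_k$ converge for every $k$ to an element of $\mathcal V$ with nonnegative coefficients. Trigonometric polynomials are dense and $T$ is a contraction, so
$$\Pi f=\lim_n\frac1n\sum_{m<n}T^mf$$
exists uniformly for all $f\in C(\mathbb T)$, with $\Pi f\in\mathcal V$ and $T\Pi f=\Pi f$.

**Step 2: a nonzero invariant polynomial that vanishes on $Z$.** The constant $\Pi1=1$ is useless. We start instead from an $f$ living near $0$, where $F>0$, and use nonnegative Fourier coefficients to guarantee $\Pi f\ne0$. Let $\varepsilon_0>0$ be such that $F>0$ on $\{|\eta|<\varepsilon_0\}$. Let $0\le\varphi\in C(\mathbb T)$, $\varphi\not\equiv0$, be supported in the image of a closed ball about $0$ of radius $<\varepsilon_0/2$, and let $f(x)=\int\varphi(y)\varphi(y-x)\,dy$. Then $f\ge0$ is supported in the image of $\{|\eta|<\varepsilon_0\}$; its Fourier coefficients are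 $\hat f=|\hat\varphi|^2\ge0$, with $\sum_k\hat f(k)=\|\varphi\|_2^2<\infty$ and $\hat f(0)>0$. So $f=\sum_k\hat f(k)e_k$ uniformly. Put
$$h=\Pi f=\sum_k\hat f(k)\,\Pi e_k .$$
This is a trigonometric polynomial with $h\ge0$, $Th=h$ and nonnegative coefficients. Since $\Pi e_0=e_0$, the coefficient of $e_0$ is at least $\hat f(0)>0$. Hence $h(0)>0$.

*If $\xi\in Z$ then $h(\xi)=0$.* We have $T^nf(x)=(M/D)^n\sum_{S^ny=x}W(y)W(Sy)\cdots W(S^{n-1}y)f(y)$. If $T^nf(\xi)\ne0$ for some $n\ge0$, there are $|\eta|<\varepsilon_0$ and $k\in G^*$ with $S^n\eta=\xi+k$ and $\prod_{m=0}^{n-1}W(S^m\eta)>0$. Then $F(\xi+k)=\prod_{m=0}^{n-1}W(S^m\eta)\cdot F(\eta)>0$, contradicting $\xi\in Z$. So all $T^nf(\xi)=0$, and $h(\xi)=0$.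

**Step 3: a stationary measure on the zero set.** Let $Z'=\{x\in\mathbb T:h(x)=0\}$. It is compact, nonempty since it contains the image of $Z$, and $0\notin Z'$. If $x\in Z'$, then $0=Th(x)=\frac MD\sum_{Sy=x}W(y)h(y)$ with nonnegative terms, so *$Sy=x$ and $W(y)>0$ imply $y\in Z'$*. Hence for $x\in Z'$ the value $Tf(x)$ depends only on $f|_{Z'}$. Extending functions by Tietze's theorem, $T$ induces a positive unital operator on $C(Z')$. Start from any probability on $Z'$, apply the powers of the adjoint operator, take Cesàro averages and a weak-$*$ limit point: this gives a probability $\rho$ on $Z'$ with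
$$\int Tf\,d\rho=\int f\,d\rho .\tag{10}$$
This holds for $f\in C(\mathbb T)$. Both sides are integrals of $f$ against finite Borel measures, so it holds for all bounded Borel $f$. Since $T(f\circ S)=f\cdot Te_0=f$, (10) gives $\int f\circ S\,d\rho=\int f\,d\rho$: $\rho$ is $S$-invariant. Consequently $S(\operatorname{supp}\rho)=\operatorname{supp}\rho$.

**Example 4, continued.** If $x_2=\frac13$, a preimage has $y_2\in\{\frac16,\frac23\}$, and $W=0$ at $y_2=\frac16$. If $x_2=\frac23$, then $y_2\in\{\frac13,\frac56\}$, and $W=0$ at $y_2=\frac56$. So the union of the two circles $\{x_2=\frac13\}$, $\{x_2=\frac23\}$ is closed under the allowed transitions, it carries a stationary $\rho$ by the argument of Step 3, and $S$ interchanges the circles.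

## 8. An $S$-invariant algebraic set of an expanding map consists of cosets

A closed $S$-invariant subset of a torus can be complicated: the middle-thirds Cantor set in $\mathbb R/\mathbb Z$ is invariant under $x\mapsto3x$. But $\operatorname{supp}\rho$ lies in the zero set of a trigonometric polynomial, and this rigidity is what we use.

Choose a basis of $G$, so that $E^*=\mathbb R^d$, $G^*=\mathbb Z^d$, $\mathbb T=(\mathbb R/\mathbb Z)^d\cong(S^1)^d\subset\mathbb R^{2d}$. "Algebraic" and "Zariski" refer to real algebraic subsets of $\mathbb T\subset\mathbb R^{2d}$. Real trigonometric polynomials are restrictions of real polynomials on $\mathbb R^{2d}$; $S$ and translations are restrictions of polynomial maps, hence Zariski continuous. Cosets of subtori are algebraic, being cut out by equations $e_k=\text{const}$. Every algebraic set is a finite union of irreducible components, none containing another. Example: $\{\cos2\pi x_2=-\frac12\}\subset(\mathbb R/\mathbb Z)^2$ has the two components $\{x_2=\frac13\}$ and $\{x_2=\frac23\}$. Each circle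 is irreducible, since a product of two analytic functions vanishing on a connected analytic manifold has an identically vanishing factor.

We measure size with Hausdorff measure $\mathcal H^k$ for the metric of $\mathbb T$ coming from $\mathbb R^d$. Up to the factor $2\pi$ it is the Riemannian metric induced from $\mathbb R^{2d}$, and it is bi-Lipschitz to the Euclidean distance of $\mathbb R^{2d}$, so null sets and finiteness of $\mathcal H^k$ do not depend on the choice.

**Facts used** (Bochnak–Coste–Roy, *Real Algebraic Geometry*, §§2.8, 2.9, 3.3). Let $Y_1$ be an irreducible algebraic set of dimension $k$.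

1. Proper algebraic subsets of $Y_1$ have dimension $<k$.
2. A semialgebraic set of dimension $<k$ is a finite union of analytic submanifolds of dimension $<k$, so it is $\mathcal H^k$-null.
3. The set $Y^{\rm reg}$ of nonsingular points of $Y_1$ is a nonempty relatively open subset of $Y_1$ and a $k$-dimensional analytic submanifold, and $\dim(Y_1\setminus Y^{\rm reg})<k$.
4. (Milnor–Thom) An algebraic subset of $\mathbb R^n$ defined by polynomials of degree $\le\Delta$, $\Delta\ge1$, has at most $\Delta(2\Delta-1)^{n-1}$ connected components.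

We also use the area formula: for a smooth map $g$ on a $k$-dimensional submanifold and a Borel subset $U$ of it, $\int_U\mathrm{Jac}(g)\,d\mathcal H^k=\int\#(U\cap g^{-1}(z))\,d\mathcal H^k(z)$.

**Step 1: an invariant irreducible piece of positive measure.** Let $Y$ be the Zariski closure of $\operatorname{supp}\rho$. Since $h$ vanishes on $\operatorname{supp}\rho$, $Y\subset Z'$. The algebraic set $S^{-1}(Y)$ contains $\operatorname{supp}\rho$, so $S(Y)\subset Y$; and $S(Y)\supset S(\operatorname{supp}\rho)=\operatorname{supp}\rho$ is Zariski dense in $Y$. Let $Y_1,\dots,Y_a$ be the irreducible components of $Y$. The Zariski closure of $S(Y_j)$ is irreducible, hence contained in some $Y_{\sigma(j)}$. These finitely many closures cover $Y$. So each $Y_l$ is contained in the closure of some $S(Y_j)$, hence in $Y_{\sigma(j)}$; therefore $l=\sigma(j)$ and $Y_l$ equals that closure. Thus $\sigma$ is onto, so it is a permutation, and $S(Y_j)$ is Zariski dense in $Y_{\sigma(j)}$ for each $j$. Choose $\kappa\ge1$ with $\sigma^\kappa=\mathrm{id}$ and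 put $S'=S^\kappa$. By Zariski continuity of $S$, $S'(Y_1)\subset Y_1$ is Zariski dense in $Y_1$. Moreover $\rho(Y_1)>0$: otherwise $\operatorname{supp}\rho\subset\bigcup_{l\ne1}Y_l$, an algebraic set that would contain $Y$, although it does not contain $Y_1$.

**Proposition 6.** $Y_1$ is a coset of a subtorus of $\mathbb T$.

The idea of the proof: an expanding map multiplies $k$-dimensional volume by a large factor, and $S'^nY_1\subset Y_1$, so $S'^n$ must be highly non-injective on $Y_1$. Two points of $Y_1$ with the same image differ by some $t\in\ker S'^n$, and the points for which $t$ is not a symmetry of $Y_1$ form a null set. So $Y_1$ has many translation symmetries. We let $k=\dim Y_1$.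

**Step 2: $0<\mathcal H^k(Y_1)<\infty$.** Positivity follows from Fact 3. For finiteness, by Facts 2 and 3 we must bound $\mathcal H^k(Y^{\rm reg})$; here we use the Euclidean metric of $\mathbb R^{2d}$. For a $k$-element set $I$ of coordinates let $p_I:\mathbb R^{2d}\to\mathbb R^I$ be the projection and $J_I(y)$ the Jacobian of $p_I$ on $T_yY^{\rm reg}$. By Cauchy–Binet $\sum_IJ_I^2=1$, so $Y^{\rm reg}$ is the union of the Borel sets $U_I=\{J_I\ge\binom{2d}k^{-1/2}\}$. A point $y\in U_I$ is isolated in $Y_1\cap p_I^{-1}(p_I(y))$, because $p_I|_{Y^{\rm reg}}$ is a local diffeomorphism at $y$ and $Y^{\rm reg}$ is open in $Y_1$. An isolated point is a connected component, and the sets $Y_1\cap p_I^{-1}(z)$ are defined by polynomials of degree bounded independently of $z$; by Fact 4 they have at most $C$ isolated points, with $C$ independent of $z$. Since $p_I(\mathbb T)\subset[-1,1]^I$, the area formula gives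
$$\tbinom{2d}k^{-1/2}\,\mathcal H^k(U_I)\le\int_{U_I}J_I\,d\mathcal H^k=\int_{\mathbb R^I}\#(U_I\cap p_I^{-1}(z))\,dz\le C\,2^k .$$

**Step 3: the symmetry group.** Let $H=\{t\in\mathbb T:t+Y_1=Y_1\}$, a closed subgroup. Its identity component $H^0$ is a subtorus of finite index in $H$; let $V\subset E^*$ be its Lie algebra and $v=\dim V$. Since $y+H^0\subset Y_1$ for $y\in Y_1$, $v\le k$. For $t\in H$ we have $S't+S'Y_1=S'Y_1$; taking Zariski closures gives $S't+Y_1=Y_1$, so $S't\in H$. Thus $S'H\subset H$, hence $S'H^0\subset H^0$, and $S'V=V$ as $S'$ is invertible on $E^*$. *Suppose $k>v$*; we look for a contradiction.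

**Step 4: counting fibres.** Fix $n\ge1$. For $t\in\ker S'^n\setminus H$, the set $Y_1\cap(Y_1-t)$ is a proper algebraic subset of $Y_1$: otherwise $Y_1\subset Y_1-t$, both irreducible of dimension $k$, so they are equal by Fact 1 and $t\in H$. By Facts 1 and 2 the finite union $\mathcal N=\bigcup_{t\in\ker S'^n\setminus H}(Y_1\cap(Y_1-t))$ is $\mathcal H^k$-null, and so is its Lipschitz image $S'^n(\mathcal N)$. Let $z\notin S'^n(\mathcal N)$. If $y,y'\in Y_1$ both map to $z$ and $t=y'-y\notin H$, then $y\in Y_1\cap(Y_1-t)\subset\mathcal N$, which is impossible. So two points of $Y_1$ over $z$ differ by an element of $\ker S'^n\cap H$, and the fibre of $S'^n|_{Y_1}$ over $z$ has at most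
$$c_n=\#(\ker S'^n\cap H)\le[H:H^0]\,\#(\ker S'^n\cap H^0)=[H:H^0]\,|\det S'^n|_V|$$
points. The last equality holds because $S'^n$ acts on the torus $H^0=V/(V\cap G^*)$ with that many points in its kernel.

**Step 5: volume growth.** For $y\in Y^{\rm reg}$ let $U=T_yY^{\rm reg}\subset E^*$. Then $V\subset U$, since $y+H^0\subset Y_1$ and $Y^{\rm reg}$ is open in $Y_1$. Using orthonormal bases adapted to $V\subset U$ and $V\subset S'^nU$, the matrix of $S'^n|_U$ is block triangular, so its Jacobian is $|\det S'^n|_V|$ times the Jacobian of the induced map on $U/V\subset E^*/V$. All eigenvalues of $S'$ on $E^*/V$ have modulus $>1$, so the inverse of $S'^n$ on $E^*/V$ has norm $\le C_1\tau^{-n}$ with $\tau>1$ and $C_1$ independent of $n$. So all singular values of the induced map on the $(k-v)$-dimensional space $U/V$ are $\ge C_1^{-1}\tau^n$. With $c'=C_1^{-(k-v)}$, the area formula, Step 4 and $S'^nY_1\subset Y_1$ give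
$$c'\tau^{n(k-v)}|\det S'^n|_V|\,\mathcal H^k(Y_1)\le\int_{Y^{\rm reg}}\mathrm{Jac}\,d\mathcal H^k\le c_n\,\mathcal H^k(S'^nY_1)\le[H:H^0]\,|\det S'^n|_V|\,\mathcal H^k(Y_1).$$
By Step 2 we may divide: $c'\tau^{n(k-v)}\le[H:H^0]$ for all $n$, which is false for large $n$. So $k=v$. For $y\in Y_1$ the algebraic set $y+H^0\subset Y_1$ has dimension $k$, hence $Y_1=y+H^0$ by Fact 1. $\square$

**Step 6: what we keep.** Since $Y_1\subset Z'\not\ni0$, $Y_1\ne\mathbb T$, so $H^0\ne\mathbb T$ and there is $k_0\in G\setminus\{0\}$ with $e_{k_0}=1$ on $H^0$, i.e. *$e_{k_0}$ is constant on $Y_1$*. Let $\rho_1=\rho|_{Y_1}/\rho(Y_1)$. It is $T^\kappa$-stationary. Indeed $g\,T^\kappa f=T^\kappa((g\circ S')f)$, so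
$$\int\mathbf 1_{Y_1}T^\kappa f\,d\rho=\int T^\kappa(\mathbf 1_{S'^{-1}Y_1}f)\,d\rho=\int\mathbf 1_{S'^{-1}Y_1}f\,d\rho=\int\mathbf 1_{Y_1}f\,d\rho .$$
The last step holds because $S'^{-1}Y_1\supset Y_1$ and the two sets have equal $\rho$-measure by invariance.

## 9. The group $A$ of frequencies that are constant for $\rho$

**Step 1: pass to the power.** The purpose is to make the component invariant under one step. Replace the system by its $\kappa$-th power (Lemma 5). By (8), averaging over $i_1,\dots,i_\kappa$, the mask of the power is $\prod_{m=0}^{\kappa-1}W\circ S^m$, so its transfer operator is $T^\kappa$. Rename $R,S,B(i),L,T,M,N,D,p$ accordingly and write $\rho$ for $\rho_1$. Now the system is normalized, and $\rho$ is $T$-stationary (hence $S$-invariant, by the argument after (10)) and carried by a closed set $Y_1\not\ni0$. With $\hat\rho(k)=\int e_k\,d\rho$, put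
$$A=\{k\in G:|\hat\rho(k)|=1\}=\{k:e_k\text{ is }\rho\text{-a.e. constant}\}.$$
This is a subgroup of $G$, and $0\ne k_0\in A$.

**Step 2: equality in the triangle inequality.** By stationarity $\hat\rho(k)=\int Te_k\,d\rho=\sum_lp(k,l)\hat\rho(l)$, with $\sum_lp(k,l)\le1$ and $|\hat\rho|\le1$. If $|\hat\rho(k)|=1$, then $\sum_lp(k,l)=1$ and $\hat\rho(l)=\hat\rho(k)$ whenever $p(k,l)>0$. By (9), $\sum_lp(k,l)=1$ says that every pair $(i,b)$ contributes:

> $(*)$ For $k\in A$, every $i$ and every $b\in B(i)$ there is a unique $b'\in B(i)$ with $k+b-b'\in RG$; moreover $l=R^{-1}(k+b-b')\in A$ and $\hat\rho(l)=\hat\rho(k)$.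

**Proposition 7.**
(i) $RA\subset A$.
(ii) $A\cap RG=RA$.
(iii) In $(*)$, $b-b'\in A$.
(iv) $1\le\operatorname{rank}A\le d-1$.

**Proof.** (i) $e_{Rk}=e_k\circ S$ and $\rho$ is $S$-invariant, so $\hat\rho(Rk)=\hat\rho(k)$.

(ii) Let $Rg\in A$. In $(*)$ with $k=Rg$ the choice $b'=b$ is admissible, hence it is the unique one, and $l=g\in A$. With (i) this gives $A\cap RG=RA$.

(iii) $b-b'=Rl-k$, and $Rl\in A$ by (i).

(iv) Since $A\ne0$, the rank is at least $1$. Suppose it is $d$. By (ii), $A/RA\to G/RG$ is injective between groups of order $D$, so it is onto: $A+RG=G$. Given $b\in B(i)$ choose $k\in A$ with $k\equiv b$ mod $RG$, and apply $(*)$ to $k$ and $0\in B(i)$. The element $b'$ obtained satisfies $b'\equiv k\equiv b$ mod $RG$, so $b'=b$, and $b\in A$ by (iii). So $A\supset B(i)$ for all $i$, and by (i) and normalization $A=G$. Then all $e_k$ are $\rho$-a.e. constant, and since characters separate points, $\rho=\delta_x$ with $x\in Y_1$, so $x\ne0$. Now apply $(*)$ to $k=b\in B(i)$ and $0\in B(i)$: $b'=b$, $l=0$, so $e_b(x)=\hat\rho(b)=\hat\rho(0)=1$.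 As $\rho$ is $S$-invariant, $Sx=x$, so $e_{R^nb}(x)=e_b(S^nx)=1$. By normalization $e_k(x)=1$ for all $k\in G$, i.e. $x=0$, a contradiction. $\square$

For $d=1$, (iv) is impossible, so a normalized system of rank $1$ always has $Z=\emptyset$.

**Example 4, continued.** Here $S$ swaps the circles $\{x_2=\frac13\}$ and $\{x_2=\frac23\}$, so we pass to $\kappa=2$. Let $\rho_1$ be the normalized restriction of $\rho$ to the first circle; it is $T^2$-stationary, and the computations of this section apply to it. On $x_2=\frac13$ every $e_{(0,k)}$ is constant, so $A\supset\{0\}\times\mathbb Z$; since $\operatorname{rank}A\le1$ by (iv), $A=\{0\}\times\mathbb Z$. This is the fibre direction found in Section 6.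

## 10. Splitting the digit sets along $A$

Let $s=\operatorname{rank}A$, so $1\le s\le d-1$. Put $A_{\mathbb R}=A\otimes\mathbb R\subset E$, $\bar A=A_{\mathbb R}\cap G$, and $q=[A:RA]=|\det R|_{A_{\mathbb R}}|=[\bar A:R\bar A]$. As $A\cap R\bar A\subset A\cap RG=RA$, the map $A/RA\to\bar A/R\bar A$ is injective, hence bijective, and
$$\bar A=A+R\bar A .\tag{11}$$
Let $\bar G=G/\bar A$, free of rank $d-s$, with projection $\mathrm{pr}$ (also for $E\to E/A_{\mathbb R}$), let $\bar R$ be the induced map, which is again expanding, and let $\bar B(i)=\mathrm{pr}(B(i))\ni0$.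

**Step 1: the fibres of $\mathrm{pr}$ on $B(i)$.** We show that *for $b\in B(i)$, the set $\{b'-b:b'\in B(i),\ \mathrm{pr}(b')=\mathrm{pr}(b)\}$ lies in $A$ and is a complete residue system of $A/RA$.* For $k\in A$, $(*)$ gives $b'\in B(i)$ with $k+b-b'=Rl$, $l\in A$; so $b'-b=k-Rl\in A$ and $b'-b\equiv k$ mod $RA$. Distinct elements of $B(i)$ are incongruent mod $RG\supset RA$. So $\{b'-b:b'\in B(i)\cap(b+A)\}$ is a complete residue system of $A/RA$. It remains to see that $B(i)\cap(b+\bar A)=B(i)\cap(b+A)$. If $b'\in B(i)$ and $b'-b\in\bar A$, write $b'-b=k+Ra$ with $k\in A$, $a\in\bar A$, by (11), and choose $b''\in B(i)\cap(b+A)$ with $b''-b\equiv k$ mod $RA$. Then $b'-b''\in R\bar A\subset RG$, so $b'=b''\in b+A$.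

Hence all fibres of $\mathrm{pr}|_{B(i)}$ have $q$ elements, and $\#\bar B(i)=M_1:=M/q$ for every $i$.

**Step 2: the quotient system.** We need one dual set $\bar L$ that works for all $i$. For $\ell\in L$ let $\chi_\ell(k)=e(\langle R^{-1}k,\ell\rangle)$, a character of $A/RA$; there are $q$ characters. For a character $\chi$ let $L_\chi=\{\ell\in L:\chi_\ell=\chi\}$. Fix any $i$, and $\ell_0\in L_\chi$ if $L_\chi\neq\emptyset$. For $\ell\in L_\chi$ the vector $(e(\langle R^{-1}b,\ell-\ell_0\rangle))_{b\in B(i)}$ is constant on the fibres of $\mathrm{pr}$, since elements of one fibre differ by elements of $A$. These vectors are nonzero and pairwise orthogonal, in a space of dimension $M_1$. So $\#L_\chi\le M_1$ for each of the $q$ characters, and $\#L=qM_1$ forces $\#L_\chi=M_1$ for each $\chi$.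

Fix $\chi$ and $\ell_0\in L_\chi$; this choice does not involve $i$. For $\ell\in L_\chi$ the map $a\mapsto\langle R^{-1}a,\ell-\ell_0\rangle$ is integer valued on $A$, because $\chi_\ell=\chi_{\ell_0}$, and on $R\bar A$, hence on $\bar A$ by (11). Since $\bar A$ is a direct summand of $G$, this map extends from $\bar A$ to some $\kappa_\ell\in G^*$; take $\kappa_{\ell_0}=0$. Put $\bar\ell=\ell-\ell_0-S\kappa_\ell\in G^*$. For $a\in\bar A$, $\langle R^{-1}a,\bar\ell\rangle=\langle R^{-1}a,\ell-\ell_0\rangle-\langle a,\kappa_\ell\rangle=0$. Taking $a=Ra'$ with $a'\in\bar A$, $\bar\ell$ vanishes on $\bar A$, i.e. $\bar\ell\in\bar G^*$. Let $\bar L=\{\bar\ell:\ell\in L_\chi\}\ni0$. For $\ell\ne\ell'$ in $L_\chi$ and every $i$,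
$$\sum_{\bar b\in\bar B(i)}e(\langle\bar R^{-1}\bar b,\bar\ell-\bar\ell'\rangle)=\frac1q\sum_{b\in B(i)}e\big(\langle R^{-1}b,\ell-\ell'\rangle-\langle b,\kappa_\ell-\kappa_{\ell'}\rangle\big)=\frac1q\sum_{b\in B(i)}e(\langle R^{-1}b,\ell-\ell'\rangle)=0 .$$
The second equality drops an integer. In particular the $\bar\ell$ are distinct, $\#\bar L=M_1$, and $(\bar G,\bar R,(\bar B(i))_i,\bar L)$ is a system of rank $d-s<d$.

**Step 3: the fibre system.** Its symbols record $i$ and the point of $\bar B(i)$ below. Let $\mathcal I=\{(i,u):1\le i\le N,\ u\in\bar B(i)\}$. For $\tau=(i,u)$ fix $b_\tau\in B(i)$ over $u$ and put $D_\tau=\{b-b_\tau:b\in B(i),\ \mathrm{pr}(b)=u\}\ni0$, a complete residue system of $A/RA$ by Step 1. Let $L_2\ni0$ be a complete residue system of $A^*/(R|_A)^*A^*$; it has $q$ elements. The characters $k\mapsto e(\langle R^{-1}k,\ell\rangle)$, $\ell\in L_2$, of $A/RA$ are distinct, since such a character is trivial iff $\ell\in(R|_A)^*A^*$. So they are all $q$ characters, and their orthogonality makes $q^{-1/2}[e(\langle R^{-1}k,\ell\rangle)]_{k\in D_\tau,\ell\in L_2}$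 unitary. Thus $(A,R|_A,(D_\tau)_{\tau\in\mathcal I},L_2)$ is a system of rank $s<d$. This is why systems allow any number of symbols and repetitions.

**Example 4, continued.** In the square of the system, $R^2$ acts on $A=\{0\}\times\mathbb Z$ as multiplication by $4$, so $q=4$. An element of $B_2(i_1i_2)=RB(i_1)+B(i_2)$ has first coordinate $4b_1+b_1'$, which determines $b_1$ and $b_1'$, and second coordinate $b_1+2b_2+b_2'$ with $b_2,b_2'\in\{0,3\}$. So (choosing $b_\tau$ with $b_2=b_2'=0$) $D_\tau=\{0,3,6,9\}$, a complete residue system mod $4$. The quotient digit sets come from those of Example 2, with $\bar R=16=4^2$.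

## 11. Assembling the spectrum

**Step 1: the candidate.** By induction there are $\bar\Lambda\subset\frac1{m_1}\bar G^*$ and $\Lambda_2'\subset\frac1{m_2}A^*$ as in Theorem A for the quotient and the fibre system. View $\bar\Lambda\subset(E/A_{\mathbb R})^*\subset E^*$, fix a rational linear section $\lambda_2\mapsto\tilde\lambda_2$ of the restriction map $E^*\to(A_{\mathbb R})^*$, and let
$$\Lambda=\{\bar\lambda+\tilde\lambda_2:\ \bar\lambda\in\bar\Lambda,\ \lambda_2\in\Lambda_2'\}\subset\tfrac1mG^*$$
for a suitable $m$. The map $(\bar\lambda,\lambda_2)\mapsto\bar\lambda+\tilde\lambda_2$ is injective, since restriction to $A_{\mathbb R}$ recovers $\lambda_2$.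

**Step 2: splitting the randomness.** Let $P=\bigotimes\pi_n\in\mathcal P_\eta$, choose $\omega\sim P$, and given $\omega$ choose $b\in\mathrm{Path}_\omega$ by $P_\omega$. Put $u_n=\mathrm{pr}(b_n)$, $\tau_n=(\omega_n,u_n)$, $d_n=b_n-b_{\tau_n}\in D_{\tau_n}$. As all fibres have $q$ elements:

* given $\omega$, $u$ is uniformly distributed on $\overline{\mathrm{Path}}_\omega=\prod\bar B(\omega_n)$;
* the $\tau_n$ are independent with $\mathrm{Prob}(\tau_n=(i,u))=\pi_n(i)/M_1\ge\eta/M_1$, so the law of $\tau$ is in the class $\mathcal P$ for $\mathcal I^{\mathbb N}$;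
* given $\tau$, $d$ is uniformly distributed on $\prod D_{\tau_n}$.

Also $X_\omega(b)=t(\tau)+Y_\tau(d)$ with $t(\tau)=\sum R^{-n}b_{\tau_n}$ and $Y_\tau(d)=\sum R^{-n}d_n\in A_{\mathbb R}$. Since $\bar\lambda$ vanishes on $A_{\mathbb R}$,
$$\langle X_\omega,\bar\lambda+\tilde\lambda_2\rangle=\langle\bar X_\omega(u),\bar\lambda\rangle+\langle t(\tau),\tilde\lambda_2\rangle+\langle Y_\tau(d),\lambda_2\rangle,\qquad\bar X_\omega(u)=\sum_n\bar R^{-n}u_n .\tag{12}$$
The middle term depends on $(\omega,u)$ and $\lambda_2$ only, not on $\bar\lambda$ or $d$; this is what makes it harmless.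

**Step 3: choosing $\omega$.** The set of $\tau\in\mathcal I^{\mathbb N}$ for which $\Lambda_2'$ is a strong spectrum is Borel (Section 4) and has full measure for the law of $\tau$. By Fubini, for $P$-a.e. $\omega$ both of these hold: $\bar\Lambda$ is a strong spectrum of the quotient system for $\omega$, and for a.e. $u\in\overline{\mathrm{Path}}_\omega$, $\Lambda_2'$ is a strong spectrum of the fibre system for $\tau=(\omega,u)$. Fix such $\omega$.

**Step 4: Parseval twice.** Let $f\in L^2(\mathrm{Path}_\omega)$, written $f(u,d)$ (enumerating each $D_\tau$ by $1,\dots,q$ turns this into a product space). Put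
$$g_{\lambda_2}(u)=\overline{e(\langle t(\tau),\tilde\lambda_2\rangle)}\int f(u,d)\,\overline{e_{\lambda_2}(Y_\tau(d))}\,dd ,$$
which is in $L^2(\overline{\mathrm{Path}}_\omega)$ by Cauchy–Schwarz and Fubini. By (12), $\langle f,e_{\bar\lambda+\tilde\lambda_2}\circ X_\omega\rangle=\int g_{\lambda_2}(u)\,\overline{e_{\bar\lambda}(\bar X_\omega(u))}\,du$. Applying Parseval in $u$ for each $\lambda_2$, and then in $d$ for a.e. $u$ (the phase has modulus $1$),
$$\sum_{\bar\lambda,\lambda_2}|\langle f,e_{\bar\lambda+\tilde\lambda_2}\circ X_\omega\rangle|^2=\sum_{\lambda_2}\int|g_{\lambda_2}|^2\,du=\int\sum_{\lambda_2}\Big|\int f(u,d)\,\overline{e_{\lambda_2}(Y_\tau(d))}\,dd\Big|^2du=\iint|f|^2\,dd\,du=\|f\|^2 .$$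
So Parseval's identity holds for the unit vectors $e_\lambda\circ X_\omega$, $\lambda\in\Lambda$. Taking $f=e_\lambda\circ X_\omega$, the term of $\lambda$ itself already equals $1=\|f\|^2$, so $\langle e_\lambda\circ X_\omega,e_{\lambda'}\circ X_\omega\rangle=0$ for $\lambda'\ne\lambda$. Hence these vectors form an orthonormal basis: $\Lambda$ is a strong spectrum for $P$-a.e. $\omega$, and $\Lambda$ does not depend on $P$.

**Step 5: closing the induction.** By Lemma 4 we may assume the system normalized with $d\ge1$. If $Z=\emptyset$, Proposition 3 applies. If $Z\ne\emptyset$, Sections 7–11 prove Theorem A for a power of the system, hence for the system by Lemma 5. This proves Theorem A, and with it Corollary B: the conjecture is true. $\blacksquare$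

**Example 4, concluded.** In this example one sees the answer without the power. Let $\bar\Lambda=\{\sum_m4^m\ell_m:\ell_m\in\{0,2\}\}$ be the set found for Example 2 in Section 5. Given the first digits, $x_2$ is uniform on an interval of length $3$, and $\sum_n2^{-n}b_{n,2}/3$ is a binary expansion, so the computation of Step 4 applies with fibre spectrum $\frac13\mathbb Z$. Thus $\bar\Lambda\times\frac13\mathbb Z$ is a strong spectrum for almost every $\omega$. Its second coordinates are not all integers, in agreement with Section 6.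

## 12. "Almost every $\omega$" cannot be "every $\omega$"

Return to Example 1: $R=2$, $B(1)=\{0,1\}$, $B(2)=\{0,3\}$, $L=\{0,1\}$, where $\mathbb Z$ is a spectrum of $\mu_\omega$ for almost every $\omega$. For $\omega=111\dots$, $\mu_\omega$ is Lebesgue measure on $[0,1]$, whose Fourier transform vanishes exactly on $\mathbb Z\setminus\{0\}$, so any spectrum lies in some $\lambda_0+\mathbb Z$. For $\omega=222\dots$, $\mu_\omega$ is normalized Lebesgue measure on $[0,3]$, whose Fourier transform vanishes on $\frac13\mathbb Z\setminus\{0\}$. There $e_{\lambda_0+1/3}$ is orthogonal to all $e_\lambda$ with $\lambda\in\lambda_0+\mathbb Z$, because $\lambda_0+\frac13-\lambda\in\frac13+\mathbb Z$. So no subset of $\lambda_0+\mathbb Z$ is complete for $222\dots$, and no set is a spectrum for both measures.
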